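
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Completely strongly scrambled homeomorphisms\\ on continua of every dimension}


\begin{abstract}
A homeomorphism $f$ of a compact metric space $X$ with at least two points is completely strongly scrambled if every pair of distinct points of $X$ is proximal for $f$ and recurrent for $f\times f$. For every $n\in\{1,2,\dots,\infty\}$ we construct a continuum of topological dimension $n$ that carries such a homeomorphism. This answers affirmatively a question posed by Fory\'s, Huang, Li and Oprocha. The examples are uniformly rigid and topologically transitive, and the continua are contractible; for $n=1$ the continuum is the Lelek fan. The map comes from a skew product over an odometer which is linear on fibers. The fibers are boxes whose sizes vary upper semicontinuously, and the zero section is collapsed to a point.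
\end{abstract}

\section{The question and the answer}

A \emph{dynamical system} is a pair $(X,f)$ where $X$ is a compact metric space, with metric $d$, and $f:X\to X$ is continuous. A pair $(x,y)\in X\times X$ is \emph{proximal} if $\liminf_{r\to\infty}d(f^r(x),f^r(y))=0$. It is \emph{recurrent} for $f\times f$ if there are $r_k\to\infty$ with $(f^{r_k}(x),f^{r_k}(y))\to(x,y)$. A set $S\subseteq X$ with at least two points is \emph{strongly scrambled} if every pair of distinct points of $S$ is both proximal and recurrent. The system is \emph{completely strongly scrambled} if $S=X$ is strongly scrambled, that is, if $X$ has at least two points, all pairs are proximal, and all points of $X\times X$ are recurrent for $f\times f$.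

The two requirements pull in opposite directions. Proximality says that two points come together again and again; recurrence says that they also separate again, back to where they started. An isometry makes all pairs recurrent, but never brings two points closer. A strict contraction makes all pairs proximal, but no pair of distinct points returns. On a finite space two points of a proximal pair have equal images from some time on, so the pair returns only if the points are equal.

Zero-dimensional spaces are also excluded. This is known, and we include a short proof because it shows what must be overcome.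

\begin{proposition}\label{prop:zero}
There is no completely strongly scrambled system on a zero-dimensional compact metric space.
\end{proposition}

\begin{proof}
Suppose that $(X,f)$ is one. First, $f$ has a fixed point. It does if $f=\mathrm{id}$; otherwise choose $x$ with $f(x)\ne x$. The pair $(x,f(x))$ is proximal, so there are $r_k\to\infty$ and $p\in X$ with $f^{r_k}(x)\to p$ and $d(f^{r_k}(x),f^{r_k+1}(x))\to0$, and then $f(p)=p$.

Choose $x\ne p$ and a clopen set $U$ with $p\in U$ and $x\notin U$. Since $(x,p)$ is proximal, the orbit of $x$ comes arbitrarily close to the fixed point $p$. So for each $j\ge 1$ there is $r$ with $f^{r}(x),f^{r+1}(x),\dots,f^{r+j}(x)\in U$. Let $a<r$ be the largest time before $r$ with $f^a(x)\notin U$; it exists because $x\notin U$. Then $z_j=f^a(x)$ satisfies $z_j\notin U$ and $f^i(z_j)\in U$ for $1\le i\le j$. Let $z$ be a limit point of $(z_j)$. As $U$ is open, $z\notin U$; as $U$ is closed, $f^i(z)\in U$ for all $i\ge1$. So $X\setminus U$ is a neighborhood of $z$ to which $z$ never returns, and the pair $(z,p)$ is not recurrent, although $z\ne p$.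
\end{proof}

The argument needs a small neighborhood of $p$ that is both open and closed. In a \emph{continuum}, i.e.\ a nondegenerate compact connected metric space, the only clopen neighborhood of $p$ is the whole space. An orbit may then leave and approach $p$ gradually, and this obstruction disappears. The following question is posed in \cite{FHLO}: given an integer $n\ge1$, is it possible to construct a continuum of topological (covering) dimension $n$ and a completely strongly scrambled homeomorphism on it? The answer is yes.

\begin{theorem}\label{thm:main}
For every $n\in\{1,2,3,\dots\}\cup\{\infty\}$ there are a continuum $X$ with $\dim X=n$ and a homeomorphism $f:X\to X$ such that: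
\begin{enumerate}
\item[(1)] $f$ is uniformly rigid: there are $m_j\to\infty$ with $f^{m_j}\to\mathrm{id}_X$ uniformly;
\item[(2)] $f$ has a fixed point $p$, and $\{p\}$ is the only minimal subset of $X$.
\end{enumerate}
Consequently $f$ is completely strongly scrambled. Moreover:
\begin{enumerate}
\item[(3)] $X$ is contractible, and for finite $n$ it embeds in $\mathbb R^{n+1}$;
\item[(4)] $f$ is topologically transitive: it has a dense forward orbit;
\item[(5)] every iterate $f^q$, $q\in\mathbb Z\setminus\{0\}$, is completely strongly scrambled, and so is every product $f\times\dots\times f$ on $X^s$, $s\ge1$;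
\item[(6)] for $n=1$, $X$ is the Lelek fan.
\end{enumerate}
\end{theorem}

With Proposition~\ref{prop:zero} this gives:

\begin{corollary}
The dimensions of compact metric spaces carrying completely strongly scrambled homeomorphisms are exactly $1,2,\dots,\infty$, and all of them occur on continua.
\end{corollary}

\paragraph{The idea.} Condition (1) makes all pairs recurrent at once, and condition (2) forces every pair to visit every neighborhood of $(p,p)$. So we look for a map with a fixed point $p$ that repeatedly returns uniformly close to the identity, while every orbit comes arbitrarily close to $p$. We start from an odometer $T$ on a Cantor set $C$, which satisfies (1) but has no fixed point, and attach to $c\in C$ a fiber $[0,\ell(c)]$ on which the map is multiplication by a continuous positive function $e^{\varphi(c)}$. The zero section $C\times\{0\}$ is then collapsed to the point $p$. This makes the space connected, and turns ``the fiber coordinate becomes small'' into ``the point is near $p$''. What remains is to find a cocycle $\varphi$ whose sums along $T$-orbits are uniformly close to $0$ at certain times and, for every starting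 point of positive height, arbitrarily negative at others. Section~\ref{sec:odometer} does this and follows one orbit by hand. In dimension $n$ the fibers over suitable points of $C$ are $n$-dimensional boxes.

\section{A criterion and its heredity}\label{sec:criterion}

A \emph{minimal set} of $(X,f)$ is a nonempty closed set $M$ with $f(M)\subseteq M$ that contains no smaller set of this kind. Every nonempty closed $A$ with $f(A)\subseteq A$ contains a minimal set, by Zorn's lemma, and $f(M)=M$ for minimal $M$. The \emph{$\omega$-limit set} of $x$, the set of all limits of $f^{r_k}(x)$ with $r_k\to\infty$, is nonempty, closed and mapped into itself.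

\begin{lemma}\label{lem:heredity}
Let $f$ be a homeomorphism of a compact metric space $X$ with properties (1) and (2) of Theorem~\ref{thm:main}. Then every product $f\times\dots\times f$ on $X^s$, $s\ge1$, and every iterate $f^q$, $q\in\mathbb Z\setminus\{0\}$, has properties (1) and (2), with the fixed points $(p,\dots,p)$ and $p$, respectively.
\end{lemma}

\begin{proof}
\emph{Products.} Uniform rigidity along the same $m_j$ is clear with the maximum metric on $X^s$. Let $M\subseteq X^s$ be minimal and let $\mathrm{pr}$ be a coordinate projection. The set $\mathrm{pr}(M)$ is closed and mapped into itself, so it contains a minimal set, which is $\{p\}$. Then $M\cap\mathrm{pr}^{-1}(p)$ is nonempty, closed and mapped into itself, so it equals $M$. This holds for every coordinate, so $M=\{(p,\dots,p)\}$.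

\emph{Iterates $g=f^q$, $q\ge1$.} By the triangle inequality,
$\sup_x d(f^{qm_j}(x),x)\le q\,\sup_x d(f^{m_j}(x),x)\to0$. If $M$ is minimal for $g$, then $\bigcup_{r=0}^{q-1}f^r(M)$ is nonempty, closed and mapped into itself by $f$, because $f^q(M)=M$. So it contains $p$, say $p\in f^r(M)$. Then $p=f^{-r}(p)\in M$, and $M=\{p\}$ since $\{p\}$ is $g$-invariant.

\emph{Inverses $g^{-1}$, where $g=f^q$, $q\ge1$.} Here $\sup_x d(g^{-m_j}(x),x)=\sup_y d(y,g^{m_j}(y))\to0$. If $M$ is minimal for $g^{-1}$, then $g^{-1}(M)=M$, hence $g(M)=M$, and $M$ contains a $g$-minimal set. By the previous case $p\in M$, so $M=\{p\}$.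
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $f$ be a homeomorphism of a compact metric space $X$ with at least two points. If $f$ has properties (1) and (2), then $f$ is completely strongly scrambled.
\end{proposition}

\begin{proof}
Let $x,y\in X$. By (1), $(f^{m_j}(x),f^{m_j}(y))\to(x,y)$, so the pair is recurrent. The $\omega$-limit set of $(x,y)$ under $f\times f$ contains a minimal set, which is $\{(p,p)\}$ by Lemma~\ref{lem:heredity} with $s=2$. So $(f^{r_k}(x),f^{r_k}(y))\to(p,p)$ for some $r_k\to\infty$, and the pair is proximal.
\end{proof}

Together, these two statements derive the conclusion ``completely strongly scrambled'' and item (5) of Theorem~\ref{thm:main} from (1) and (2). It remains to construct $X$ and $f$ and to prove the other items.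

\section{An odometer with clocks}\label{sec:odometer}

\subsection{The odometer and the functions $u_k$}

Let $p_0=1$ and $p_k=2^{k+1}p_{k-1}$ for $k\ge1$, so that $p_1=4$, $p_2=32$, $p_3=512$. Let $C=\varprojlim\mathbb Z/p_k$, with projections $\pi_k:C\to\mathbb Z/p_k$ and the metric
$\rho(c,c')=2^{-\min\{k:\,\pi_k(c)\ne\pi_k(c')\}}$ for $c\ne c'$. Then $C$ is a compact totally disconnected metric space without isolated points, i.e.\ a Cantor set. An integer $m$ is regarded as the point $(m\bmod p_k)_k$ of $C$; distinct integers give distinct points. The \emph{odometer} is the homeomorphism $Tc=c+1$. Every forward $T$-orbit is dense, because for each $k$ it meets every residue class mod $p_k$. Moreover $T^{p_j}c$ and $c$ agree mod $p_k$ for all $k\le j$, so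
\begin{equation}\label{eq:base}
\rho(T^{p_j}c,c)\le2^{-j-1}\qquad(c\in C,\ j\ge0).
\end{equation}

For $k\ge1$ let
\[
u_k(m)=\tfrac{2}{p_k}\,\mathrm{dist}(m,p_k\mathbb Z)\in[0,1],\qquad m\in\mathbb Z .
\]
This is a $p_k$-periodic zigzag, equal to $0$ on $p_k\mathbb Z$ and to $1$ halfway between consecutive multiples of $p_k$. It depends only on $m$ mod $p_k$, so via $\pi_k$ it is a continuous function $u_k:C\to[0,1]$ with $u_k\circ T^{p_k}=u_k$. One may think of $u_k$ as a clock of period $p_k$. Since $2/p_k=2^{-k}/p_{k-1}$, its slope is small:
\begin{equation}\label{eq:slope}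
|u_k\circ T^m-u_k|\le m\,\frac{2^{-k}}{p_{k-1}}\qquad(m\ge0).
\end{equation}
So the $k$-th clock moves by at most $2^{-k}$ during a period of any earlier clock. This is the reason for the rapid growth of $p_k$.

\subsection{One orbit by hand}\label{sec:byhand}

Consider the simplest case, with one fiber coordinate. Put $h=\sum_{k\ge1}u_k:C\to[0,\infty]$ and $\ell=e^{-h}$, with $e^{-\infty}=0$. At a nonnegative integer $m$ the sum is finite, because $u_k(m)\le m2^{-k}/p_{k-1}$ by \eqref{eq:slope} and $u_k(0)=0$. We read $\ell(m)$ as the height of a moving point at time $m$; it starts at $\ell(0)=1$.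

\emph{It returns.} At time $p_j$ the clocks $k\le j$ are at $0$, and the clocks $k>j$ have moved by at most $2^{-k}$, by \eqref{eq:slope}. So $h(p_j)\le2^{-j}$, and $\ell(p_j)\to1$.

\emph{It approaches $0$.} Let $b_0=0$ and $b_j=\frac12(p_1+\dots+p_j)$ for $j\ge1$, so $b_1=2$, $b_2=18$, $b_3=274$. For instance, $u_1(18)=1$ and $u_2(18)=\frac{14}{16}$, so $h(18)\ge\frac{15}{8}$. In general, let $1\le k\le j$. The terms $p_i/2$ with $i>k$ are multiples of $p_k$, so $b_j\equiv p_k/2+b_{k-1}$ mod $p_k$. Here $0\le b_{k-1}<p_{k-1}$, since $b_0=0$ and, for $k\ge2$, $b_{k-1}\le\frac12p_{k-1}(1+\frac18+\frac1{64}+\cdots)<p_{k-1}$. Hence $u_k(b_j)\ge1-\frac{2}{p_k}p_{k-1}=1-2^{-k}$. So $h(b_j)\ge j-1$ and $\ell(b_j)\to0$.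

\emph{One step is continuous.} Although $h$ is unbounded, its change in one step is given, where $h$ is finite, by the series $\varphi=\sum_k(u_k-u_k\circ T)=h-h\circ T$. This series converges uniformly on $C$ by \eqref{eq:slope}, and $\ell(Tc)=e^{\varphi(c)}\ell(c)$ for all $c$. So the points $(m,\ell(m))$ form an orbit of the skew product $(c,t)\mapsto(Tc,e^{\varphi(c)}t)$, and this map preserves the region $0\le t\le\ell(c)$.

The discontinuity of $\ell$ is forced. If a continuous $\ell\ge0$ with $\ell(0)>0$ satisfies $\ell(Tc)=e^{\varphi(c)}\ell(c)$, then $\{\ell=0\}$ is closed, $T$-invariant and not all of $C$, hence empty, because all $T$-orbits are dense. So $\ell$ is bounded below by a positive constant, and no point of positive height approaches height $0$, since the ratio of $t$ to $\ell(c)$ is preserved.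

\subsection{Setting the clocks}

The following lemma extends the choice of $b_j$. It says that finitely many clocks can be set to prescribed values, up to summable errors, while the residue mod $p_N$, and with it the first $N$ clocks, is given exactly and the later clocks are near $0$.

\begin{lemma}\label{lem:clocks}
Let $0\le N<L$ be integers, $a\in\mathbb Z/p_N$, and $v_k\in[0,1]$ for $N<k\le L$. There is an integer $m$ with $0\le m<p_L$ such that $m\equiv a\pmod{p_N}$, $|u_k(m)-v_k|\le2^{-k}$ for $N<k\le L$, and $u_k(m)\le2^{-k}$ for $k>L$.
\end{lemma}

\begin{proof}
Let $a_N\in[0,p_N)$ be the integer representing $a$. Suppose that $N<k\le L$ and that an integer $a_{k-1}\in[0,p_{k-1})$ has been chosen. Pick $r\in\{0,\dots,2^k-1\}$ with $v_k\in[r2^{-k},(r+1)2^{-k}]$ and put $a_k=a_{k-1}+rp_{k-1}$. Then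
\[
rp_{k-1}\le a_k<(r+1)p_{k-1}\le2^kp_{k-1}=p_k/2 .
\]
So $a_k\in[0,p_k)$, and $u_k(a_k)=2a_k/p_k=2^{-k}a_k/p_{k-1}$ lies in $[r2^{-k},(r+1)2^{-k}]$, the interval containing $v_k$. Hence $|u_k(a_k)-v_k|\le2^{-k}$.

Put $m=a_L$. Since $a_{k}\equiv a_{k-1}$ mod $p_{k-1}$ for $N<k\le L$, we have $m\equiv a_k$ mod $p_k$ for $N\le k\le L$, so $u_k(m)=u_k(a_k)$ for $N<k\le L$. For $k>L$ we have $0\le m<p_L\le p_{k-1}$, so $u_k(m)\le2^{-k}$ by \eqref{eq:slope} and $u_k(0)=0$.
\end{proof}

\section{The space and the map}\label{sec:construction}

Fix $n$, and let $I=\{1,\dots,n\}$, or $I=\{1,2,3,\dots\}$ if $n=\infty$. Each fiber coordinate $i\in I$ gets its own clocks: partition $\{1,2,3,\dots\}$ into infinite sets $K_i$, $i\in I$, and define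
\[
h_i=\sum_{k\in K_i}u_k:C\to[0,\infty],\qquad
\ell_i=e^{-h_i}:C\to[0,1],\qquad
\varphi_i=\sum_{k\in K_i}(u_k-u_k\circ T):C\to\mathbb R .
\]
The function $h_i$ is the supremum of its continuous partial sums, so it is lower semicontinuous, and $\ell_i$ is upper semicontinuous. By \eqref{eq:slope}, the series for $\varphi_i$ is dominated by $\sum_k2^{-k}$, so $\varphi_i$ is continuous. Since this series converges absolutely, $h_i(Tc)<\infty$ if and only if $h_i(c)<\infty$, and then $h_i(Tc)=h_i(c)-\varphi_i(c)$. So in all cases
\begin{equation}\label{eq:ell}
\ell_i(Tc)=e^{\varphi_i(c)}\ell_i(c).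
\end{equation}
We write $\varphi_i^{(m)}=\sum_{r=0}^{m-1}\varphi_i\circ T^r=\sum_{k\in K_i}(u_k-u_k\circ T^m)$ for the sums along orbits.

Let
\[
Y=\{(c,t)\in C\times[0,1]^I:\ 0\le t_i\le\ell_i(c)\text{ for all }i\in I\},\qquad
F(c,t)=\bigl(Tc,(e^{\varphi_i(c)}t_i)_{i\in I}\bigr).
\]
If points $(c^{(r)},t^{(r)})\in Y$ converge to $(c,t)$, then $t_i\le\limsup_r\ell_i(c^{(r)})\le\ell_i(c)$ for every $i\in I$, by upper semicontinuity. So $Y$ is closed, hence compact. By \eqref{eq:ell}, $F$ maps $Y$ into $Y$, and so does the continuous map $(c,t)\mapsto(T^{-1}c,(e^{-\varphi_i(T^{-1}c)}t_i)_i)$, which is inverse to $F$. So $F$ is a homeomorphism of $Y$, with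
\begin{equation}\label{eq:Fm}
F^m(c,t)=\bigl(T^mc,(e^{\varphi_i^{(m)}(c)}t_i)_{i\in I}\bigr)\qquad(m\ge0),
\end{equation}
and $F(C\times\{0\})=C\times\{0\}$. Note that $\ell_i(0)=1$ for all $i$, because $u_k(0)=0$ for all $k$. So the fiber of $Y$ over $0\in C$ is the whole cube $[0,1]^I$.

We now collapse the zero section, by an explicit map that also yields the embedding in $\mathbb R^{n+1}$. Let $\|t\|=\sum_{i\in I}2^{-i}|t_i|$, let $\theta:C\to[1,2]$ be a topological embedding, and put
\[
e:Y\to\mathbb R\times[0,1]^I,\qquad e(c,t)=(\|t\|\,\theta(c),\,t),\qquad X=e(Y),\qquad p=(0,0).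
\]
On $X$ we use the metric $d((\alpha,t),(\alpha',t'))=|\alpha-\alpha'|+\|t-t'\|$, which induces the product topology. The map $e$ is continuous and $e^{-1}(p)=C\times\{0\}$. Off $C\times\{0\}$ it is injective, because for $t\ne0$ the point $e(c,t)$ determines $t$ and then $\theta(c)$. Since $Y$ is compact, $e:Y\to X$ is a closed map, and therefore a quotient map. Its restriction
\begin{equation}\label{eq:off}
e:\ Y\setminus(C\times\{0\})\to X\setminus\{p\}\quad\text{is a homeomorphism},
\end{equation}
since it is a continuous bijection and the restriction of a closed map to a full preimage is closed.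

As $F$ is bijective and preserves $C\times\{0\}$, there is a unique bijection $f:X\to X$ with $f\circ e=e\circ F$. It is continuous because $e$ is a quotient map, and a continuous bijection of a compact metric space onto itself is a homeomorphism. Also $f(p)=p$.

\section{The topology of $X$}

\begin{proposition}\label{prop:topology}
$X$ is a contractible continuum with $\dim X=n$. If $n<\infty$, then $X\subset\mathbb R^{n+1}$.
\end{proposition}

\begin{proof}
$X=e(Y)$ is compact, and it has more than one point because $\ell_i(0)=1$. The homotopy $((c,t),s)\mapsto e(c,st)$, $s\in[0,1]$, is defined on $Y\times[0,1]$, because $st$ lies in the same box as $t$. It sends $(C\times\{0\})\times\{s\}$ to $p$, so it is constant on the fibers of $e\times\mathrm{id}_{[0,1]}$. The latter is a continuous surjection of compact metric spaces, hence a quotient map. So the homotopy descends to a homotopy on $X$, which contracts $X$ to $p$. In particular, $X$ is path connected. The inclusion in $\mathbb R^{n+1}$ for $n<\infty$ holds by definition.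

For the dimension we use standard facts for separable metric spaces: a subspace has no larger dimension than the whole space; $\dim(A\times B)\le\dim A+\dim B$ for nonempty $A,B$; a countable union of closed sets of dimension at most $n$ has dimension at most $n$; and $\dim[0,1]^n=n$, $\dim C=0$.

\emph{Lower bound.} The compact set $\{0\}\times[0,1]^I\subset Y$ meets $C\times\{0\}$ in one point, so $e$ is injective on it. Hence $X$ contains a copy of $[0,1]^I$, and $\dim X\ge n$; if $n=\infty$, then $X$ contains cubes of all finite dimensions and $\dim X=\infty$.

\emph{Upper bound for $n<\infty$.} We have $X=\{p\}\cup\bigcup_{r\ge1}e(Y_r)$ with $Y_r=\{(c,t)\in Y:\|t\|\ge1/r\}$. Each $Y_r$ is compact and misses $C\times\{0\}$, so $e(Y_r)$ is closed in $X$ and homeomorphic to a subset of $C\times[0,1]^n$. Hence $\dim e(Y_r)\le0+n$, and $\dim X\le n$ by the sum theorem.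
\end{proof}

This proves $\dim X=n$ and item (3).

\section{Rigidity and the minimal set}

\begin{proposition}[Item (1)]\label{prop:rigid}
$f^{p_j}\to\mathrm{id}_X$ uniformly as $j\to\infty$.
\end{proposition}

\begin{proof}
In $\varphi_i^{(p_j)}=\sum_{k\in K_i}(u_k-u_k\circ T^{p_j})$ the terms with $k\le j$ vanish, because $p_k\mid p_j$. For $k>j$ we have $p_j\le p_{k-1}$, so \eqref{eq:slope} gives $|u_k-u_k\circ T^{p_j}|\le2^{-k}$. Hence $|\varphi_i^{(p_j)}|\le2^{-j}$ on $C$ for all $i\in I$. By \eqref{eq:Fm} and \eqref{eq:base}, $F^{p_j}$ moves the base coordinate by at most $2^{-j-1}$, and each $t_i\le1$ by at most $e^{2^{-j}}-1\le2\cdot2^{-j}$. So $F^{p_j}\to\mathrm{id}_Y$ uniformly. As $e$ is uniformly continuous and $f^{p_j}(e(y))=e(F^{p_j}(y))$, also $f^{p_j}\to\mathrm{id}_X$ uniformly.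
\end{proof}

For (2) we use that the $i$-th fiber coordinate is bounded by $\ell_i$, and that $\ell_i$ comes arbitrarily close to $0$ along \emph{every} orbit of the base.

\begin{lemma}\label{lem:unbounded}
For all $c\in C$ and $i\in I$ we have $\sup_{m\ge0}h_i(T^mc)=\infty$, that is, $\inf_{m\ge0}\ell_i(T^mc)=0$.
\end{lemma}

\begin{proof}
Let $B>0$. For $L\ge1$ consider the continuous partial sum $s_L=\sum_{k\in K_i,\,k\le L}u_k$. Lemma~\ref{lem:clocks} with $N=0$ and all $v_k=1$ gives a point of $C$ at which
\[
s_L\ \ge\sum_{k\in K_i,\,k\le L}(1-2^{-k})\ \ge\ \tfrac12\,|K_i\cap[1,L]| .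
\]
Since $K_i$ is infinite, this exceeds $B$ for some $L$. The set $\{s_L>B\}$ is then open and nonempty, and the dense forward orbit of $c$ enters it, say at time $m$. So $h_i(T^mc)\ge s_L(T^mc)>B$.
\end{proof}

\begin{proposition}[Item (2)]\label{prop:minimal}
$\{p\}$ is the only minimal subset of $(X,f)$.
\end{proposition}

\begin{proof}
The set $\{p\}$ is minimal, since $f(p)=p$. Let $M$ be any minimal set and $i\in I$. The coordinate function $\tau_i:X\to[0,1]$, $\tau_i(\alpha,t)=t_i$, is continuous, and by the definition of $F$ the closed set $Z_i=\{\tau_i=0\}$ is mapped into itself by $f$. Take $x=e(c,t)\in M$. For $m\ge0$ the point $F^m(c,t)$ lies in $Y$ over $T^mc$, so $\tau_i(f^m(x))\le\ell_i(T^mc)$. By Lemma~\ref{lem:unbounded}, $\inf_{m\ge0}\tau_i(f^m(x))=0$. As $M$ is compact and contains the forward orbit of $x$, the set $M\cap Z_i$ is nonempty. It is closed and mapped into itself, so $M\subseteq Z_i$ by minimality. This holds for every $i\in I$, and $p$ is the only point of $X$ with $t=0$, so $M=\{p\}$.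
\end{proof}

By Propositions~\ref{prop:topology}, \ref{prop:rigid}, \ref{prop:minimal} and~\ref{prop:criterion}, $f$ is a completely strongly scrambled homeomorphism of a continuum of dimension $n$. This answers the question. Item (5) follows from Lemma~\ref{lem:heredity} and Proposition~\ref{prop:criterion}.

\begin{remark}
So far it was used only that each $K_i$ is infinite, not that the $K_i$ are disjoint. One could take $K_i=\{1,2,3,\dots\}$ for every $i$, i.e.\ one cocycle for all coordinates. But then, for $n\ge2$, an orbit stays in $\{t_2=0\}$ or in a set $\{t_1=\lambda t_2\}$ with constant $\lambda\ge0$. These sets are closed and proper, since $Y$ contains the whole cube over $0$; so $f$ is not transitive. Disjoint sets of clocks make the coordinates independent, as the next section shows.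

The bare question can also be settled by the products in (5). If $X$ is the space for $n=1$, then $X^n$ is a continuum, $\dim X^n\le n$ by the product theorem, and $X^n$ contains $[0,1]^n$ because $X$ contains an arc. But for $n\ge2$ these products are not transitive. Indeed, consider two of the coordinates, $x=e(c,t)$ and $x'=e(c',t')$ with $t,t'>0$. The residue $\pi_1(c-c')$ is preserved by $f\times f$. So the sets of such pairs with residue $0$ and with residue $1$, which are open by \eqref{eq:off} and nonempty, cannot both be visited by one orbit.
\end{remark}

\section{Transitivity}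

\begin{proposition}[Item (4)]\label{prop:transitive}
The forward $f$-orbit of $x_0=e(0,\mathbf 1)$, where $\mathbf 1=(1,1,\dots)\in[0,1]^I$, is dense in $X$.
\end{proposition}

\begin{proof}
It is enough that the forward $F$-orbit of $(0,\mathbf 1)\in Y$ is dense in $Y$. By \eqref{eq:Fm}, \eqref{eq:ell} and $\ell_i(0)=1$,
\begin{equation}\label{eq:orbit}
F^m(0,\mathbf 1)=\bigl(m,(\ell_i(m))_{i\in I}\bigr)\qquad(m\ge0),
\end{equation}
so the orbit runs along the tops of the fibers. To bring it close to a given point $(c,t)\in Y$, we choose $m$ congruent to $c$ mod $p_N$. This makes $m$ close to $c$ and fixes the first $N$ clocks. The values of these clocks already determine part of each height, and later clocks can only lower it further. The upper bound $t_i\le\ell_i(c)$ is exactly what leaves room for this.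

Let $J\subseteq I$ be finite, $\delta>0$ and $N\ge0$. For $i\in J$ put
\[
S_i=\sum_{k\in K_i,\,k\le N}u_k(c)\le h_i(c),\qquad\text{so that}\qquad t_i\le\ell_i(c)\le e^{-S_i}.
\]
Hence there is $s_i\in[0,\infty)$ with $|e^{-S_i-s_i}-t_i|\le\delta$: if $t_i>0$ take $s_i=-\log t_i-S_i$, and if $t_i=0$ take $s_i$ large. Since the $K_i$ are infinite and $J$ is finite, there is $L>N$ such that $|K_i\cap(N,L]|\ge1+s_i$ for all $i\in J$. For $N<k\le L$ put
$v_k=s_i/|K_i\cap(N,L]|\in[0,1]$ if $k\in K_i$ with $i\in J$, and $v_k=0$ otherwise. This is well defined because the $K_i$ are disjoint, and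
\[
\sum_{k\in K_i,\,N<k\le L}v_k=s_i\qquad(i\in J).
\]
Let $m$ be given by Lemma~\ref{lem:clocks} with $a=\pi_N(c)$. Then $\pi_k(m)=\pi_k(c)$ for $k\le N$. So $\rho(m,c)\le2^{-N-1}$ and $u_k(m)=u_k(c)$ for $1\le k\le N$. The remaining clocks deviate from $v_k$ (for $N<k\le L$) or from $0$ (for $k>L$) by at most $2^{-k}$. Hence, for $i\in J$,
\[
|h_i(m)-(S_i+s_i)|\le\sum_{k>N}2^{-k}=2^{-N}.
\]
Since $x\mapsto e^{-x}$ is $1$-Lipschitz on $[0,\infty)$, we get $|\ell_i(m)-t_i|\le\delta+2^{-N}$ for $i\in J$. As $J$, $\delta$ and $N$ were arbitrary, the points \eqref{eq:orbit} come arbitrarily close to $(c,t)$.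
\end{proof}

\begin{remark}
Although these tops are dense in $Y$, the fiber over a generic $c$ degenerates in every coordinate. For $B>0$ the set $\{h_i>B\}$ is open, and it is dense by Lemma~\ref{lem:clocks} with $a\in\mathbb Z/p_N$ arbitrary, all $v_k=1$ and $L$ large. So $\{\ell_i=0\}=\bigcap_{B\in\mathbb N}\{h_i>B\}$ is a dense $G_\delta$ set in $C$, and so is the intersection of these sets over $i\in I$.
\end{remark}

\section{Dimension one: the Lelek fan}

Let $n=1$ and write $\ell=\ell_1$. Then $e(c,t)=(\frac12t\,\theta(c),t)$ for $(c,t)\in Y\subseteq C\times[0,1]$. The image of $C\times[0,1]$ under the same formula is the cone over $C$ with vertex $p$, and $X$ is the subset obtained by cutting the segment over $c$ at height $\ell(c)$. Put $A_c=e(\{c\}\times[0,\ell(c)])$. So $X$ is the union of the arcs $A_c$ with $\ell(c)>0$, and these meet pairwise only in $p$.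

We recall the terms. A continuum is \emph{hereditarily unicoherent} if the intersection of any two of its subcontinua is connected. (The empty set and one-point sets count as connected, and one-point sets count as subcontinua here.) A \emph{dendroid} is an arcwise connected, hereditarily unicoherent continuum; any two distinct points of it are joined by a unique arc. A \emph{ramification point} is a common endpoint of three arcs that are otherwise pairwise disjoint. A \emph{fan} is a dendroid with exactly one ramification point, its \emph{vertex} $p$. A fan is \emph{smooth} if, whenever $x_r\to x$, the arcs from $p$ to $x_r$ converge to the arc from $p$ to $x$ in the Hausdorff metric; here the arc from $p$ to $p$ is $\{p\}$. An \emph{endpoint} is a point that is an endpoint of every arc containing it. By the uniqueness theorem of W.~J.~Charatonik \cite{Charatonik} and Bula--Oversteegen \cite{BO}, any smooth fan with a dense set of endpoints is homeomorphic to the Lelek fan. So item (6) follows from Propositions~\ref{prop:fan} and~\ref{prop:endpoints} below. They rest on a description of the subcontinua of $X$.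

\begin{lemma}\label{lem:subcontinua}
Let $A\subseteq X$ be a subcontinuum or a point.
\begin{enumerate}
\item[(a)] If $p\notin A$, then $A$ is contained in one set $A_c\setminus\{p\}$, where it is a point or a subarc.
\item[(b)] If $p\in A$, then for every $c$ the set $A\cap A_c$ is $e(\{c\}\times[0,\sigma])$ for some $\sigma\in[0,\ell(c)]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:off}, $A$ corresponds to a connected compact subset of $Y\setminus(C\times\{0\})$. Its projection to $C$ is connected, hence a point $c$, because $C$ is totally disconnected. So $A$ is homeomorphic, via $e$, to a connected compact subset of $\{c\}\times(0,\ell(c)]$.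

(b) Let $e(c,t)\in A$ with $t>0$, let $0<s<t$, and suppose that $e(c,s)\notin A$. The set $B=e^{-1}(A)$ is closed in $C\times[0,1]$ and does not contain $(c,s)$. So there is a clopen neighborhood $V$ of $c$ in $C$ with $B\cap(V\times\{s\})=\emptyset$. Then $B$ is the union of
\[
B\cap(V\times[s,1])\qquad\text{and}\qquad B\cap\bigl((C\setminus V)\times[0,1]\ \cup\ C\times[0,s]\bigr).
\]
These sets are compact. They are disjoint because $B$ misses $V\times\{s\}$. The first set misses $C\times\{0\}$, and $e$ identifies only points of $C\times\{0\}$ with each other, so the images of the two sets under $e$ are disjoint too. So $A$ is the union of two disjoint closed sets; the first contains $e(c,t)$ and the second contains $p$. This contradicts the connectedness of $A$. Hence $\{s\in[0,\ell(c)]:e(c,s)\in A\}$ contains $0$ and, with each $t$, the interval $[0,t]$. As it is closed, it is an interval $[0,\sigma]$.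
\end{proof}

\begin{proposition}\label{prop:fan}
$X$ is a smooth fan with vertex $p$.
\end{proposition}

\begin{proof}
\emph{Dendroid.} $X$ is arcwise connected, since any two points are joined inside a single $A_c$ or inside a union of two arcs $A_c$, $A_{c'}$ meeting only in $p$. Let $A,A'$ be subcontinua or points. If both contain $p$, then by Lemma~\ref{lem:subcontinua}(b) $A\cap A'$ meets every $A_c$ in $\{p\}$ or in an arc with endpoint $p$, so $A\cap A'$ is connected. If exactly one contains $p$, say $A$, then $A'$ is a point or an arc in some $A_c\setminus\{p\}$, and $A\cap A'$ is the intersection of two intervals in $A_c$. If neither contains $p$, then they lie in different sets $A_c\setminus\{p\}$ and are disjoint, or in the same one and meet in an interval, possibly degenerate or empty. So $X$ is hereditarily unicoherent.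

\emph{Fan.} For every integer $m\ge0$ we have $h_1(m)<\infty$ by \eqref{eq:slope} and $u_k(0)=0$, so $\ell(m)>0$. Hence there are infinitely many nondegenerate arcs $A_c$, and $p$ is a ramification point. Let $x\ne p$ be a common endpoint of three arcs. Initial pieces of these arcs at $x$ avoid $p$, so by Lemma~\ref{lem:subcontinua}(a) they lie in the set $A_c\setminus\{p\}$ that contains $x$, which is homeomorphic to an interval. Two of the three pieces lie on the same side of $x$ in this interval and overlap. So $x$ is not a ramification point.

\emph{Smoothness.} The arc from $p$ to $e(c,t)$, $t>0$, is $e(\{c\}\times[0,t])$. Let $e(c_r,t_r)\to e(c,t)$. If $t>0$, then $c_r\to c$ and $t_r\to t$ by \eqref{eq:off}. The formula for $e$ shows that $e(c_r,st_r)\to e(c,st)$ uniformly in $s\in[0,1]$, so the arcs $e(\{c_r\}\times[0,t_r])$ converge to $e(\{c\}\times[0,t])$. If $t=0$, then the limit is $p$, $t_r\to0$, and the arcs (or points) $e(\{c_r\}\times[0,t_r])$ shrink to $\{p\}$.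
\end{proof}

\begin{proposition}\label{prop:endpoints}
The endpoints of $X$ are dense in $X$.
\end{proposition}

\begin{proof}
If $\ell(c)>0$, then $x=e(c,\ell(c))$ is an endpoint. Otherwise $x$ is an interior point of an arc. A small subarc with $x$ in its interior avoids $p$, so it is a subarc of $A_c\setminus\{p\}$ by Lemma~\ref{lem:subcontinua}(a). But $x$ is the end of this half-open arc, a contradiction. By \eqref{eq:orbit} the points $f^m(x_0)=e(m,\ell(m))$, $m\ge0$, are of this form, since $\ell(m)>0$, and they are dense in $X$ by Proposition~\ref{prop:transitive}.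
\end{proof}

This proves item (6) and completes the proof of Theorem~\ref{thm:main}. The theorems of \cite{Charatonik,BO} are used only for item (6).

\begin{thebibliography}{9}

\bibitem{BO}
Bula and Oversteegen,
\emph{A characterization of smooth Cantor bouquets},
Proc.\ AMS \textbf{108} (1990).

\bibitem{Charatonik}
W.~J. Charatonik,
\emph{The Lelek fan is unique},
Houston J.\ Math.\ \textbf{15} (1989).

\bibitem{FHLO}
Magdalena Fory\'s, Wen Huang, Jian Li, Piotr Oprocha,
\emph{Invariant scrambled sets, uniform rigidity and weak mixing},
arXiv:1410.7118 (2014).

\end{thebibliography}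

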